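\title{Complete nonorientable minimal surfaces of finite total curvature whose generalized Gauss map omits a point}

\begin{abstract}
The generalized Gauss map of a complete nonorientable minimal surface of finite total curvature in $\mathbf{R}^3$ omits at most one point of $\mathbf{RP}^2$. We show that this bound is attained by infinitely many pairwise non-homeomorphic surfaces. The examples have explicit Weierstrass data on double covers of the sphere; the simplest one is a closed nonorientable surface of Euler characteristic $-6$ with $18$ points removed and has total curvature $-180\pi$. Symmetry reduces the period problem to a single residue equation, which we solve completely within the family considered. We also give a lower bound for the degree of the Gauss map of any example.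
\end{abstract}

\section{Introduction}

A nonorientable surface in $\mathbf{R}^3$ has a normal line at each point but no global unit normal, so its Gauss map takes values in the projective plane $\mathbf{RP}^2$. This paper is about how much of $\mathbf{RP}^2$ that map can miss when the surface is minimal, complete and of finite total curvature.

\subsection*{Weierstrass data}
Let $\Sigma$ be a Riemann surface. Up to translation, a conformal minimal immersion $X\colon\Sigma\to\mathbf{R}^3$ has the form $X=\operatorname{Re}\int(\phi_1,\phi_2,\phi_3)$ with
\begin{equation}\label{eq:W}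
\phi_1=\tfrac12(1-g^2)\,h\,dz,\qquad \phi_2=\tfrac{i}{2}(1+g^2)\,h\,dz,\qquad \phi_3=g\,h\,dz,
\end{equation}
where the meromorphic function $g$ is the Gauss map composed with stereographic projection and $h\,dz$ is a holomorphic $1$-form. The pair $(g,h\,dz)$ is the \emph{Weierstrass data} of $X$. Conversely, a pair $(g,h\,dz)$ defines a conformal minimal immersion as soon as the forms $\phi_k$ are holomorphic, have no common zero, and satisfy $\operatorname{Re}\int_c\phi_k=0$ for every closed curve $c$ in $\Sigma$; the last requirement is the \emph{period problem}. The induced length element is $ds=\frac12(1+|g|^2)|h\,dz|$. The surface is \emph{complete} if every path that leaves every compact set has infinite length. Its \emph{total curvature} $\int K\,dA$ is minus the area of the unit sphere covered by the Gauss map, counted with multiplicity.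

\subsection*{Nonorientable surfaces}
Let $\widehat X\colon\widehat\Sigma\to\mathbf{R}^3$ be a conformal minimal immersion of a nonorientable Riemann surface, let $\pi\colon\Sigma\to\widehat\Sigma$ be the orientable conformal double cover, and let $I$ be its deck transformation, an antiholomorphic involution without fixed points. Then $X=\widehat X\circ\pi$ is a conformal minimal immersion with $X\circ I=X$, so $I^*\phi_k=\overline{\phi_k}$ for $k=1,2,3$; equivalently,
\begin{equation}\label{eq:sym0}
g\circ I=-\frac1{\bar g},\qquad I^*(h\,dz)=-\overline{g^2h\,dz}.
\end{equation}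
Conversely, an orientable minimal surface with such an involution descends to a nonorientable one on $\Sigma/\langle I\rangle$ (see Lemma~\ref{lem:period}). Let $I_0(z)=-1/\bar z$ be the antipodal map of $\overline{\mathbf{C}}=\mathbf{C}\cup\{\infty\}$ and let $\pi_0\colon\overline{\mathbf{C}}\to\mathbf{RP}^2=\overline{\mathbf{C}}/\langle I_0\rangle$ be the projection. The first relation in \eqref{eq:sym0} says that $X$ has opposite unit normals at $x$ and $I(x)$, so there is a map $\hat g\colon\widehat\Sigma\to\mathbf{RP}^2$ with $\hat g\circ\pi=\pi_0\circ g$, the \emph{generalized Gauss map}; it records the normal line. No constant $a$ satisfies $a=-1/\bar a$, so $g$ is nonconstant and $\widehat X$ is never flat.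

\subsection*{The question}
By a theorem of L\'opez and Mart\'in, the generalized Gauss map of a nonflat complete nonorientable minimal surface in $\mathbf{R}^3$ omits at most two points of $\mathbf{RP}^2$, and this bound is attained. Finite total curvature lowers the bound. By a theorem of Osserman, the Gauss map of a nonflat complete minimal surface of finite total curvature omits at most three values of $\overline{\mathbf{C}}$. On the double cover of a nonorientable surface, $g\circ I=I_0\circ g$ makes the set of omitted values a union of antipodal pairs; it contains at most one pair, so $\hat g$ omits at most one point. The following problem comes from Kawakami and Watanabe \cite{KW}.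

\begin{quote}
Is there a complete nonorientable minimal surface of finite total curvature in $\mathbf{R}^3$ whose generalized Gauss map omits one point of $\mathbf{RP}^2$?
\end{quote}

After a rotation, we are asking for a surface whose tangent plane is never horizontal. The catenoid, with $g=z$ and $\phi_3=dz/z$ on $\mathbf{C}\setminus\{0\}$, is an orientable surface of this kind, which suggests that the answer is yes. On the other hand, on the same domain with the antipodal involution the symmetry \eqref{eq:sym0} and the period problem contradict each other (Example~\ref{ex:annulus}), so an example has to be sought elsewhere.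

\subsection*{Results}
The answer is yes. Let $b\ge3$ be odd, let $N,q\ge1$ be integers, and let $A>1$ be defined by
\begin{equation}\label{eq:A}
A+\frac1A=\frac{2b}{b-2},
\end{equation}
which is possible because the right side exceeds $2$. Let $\overline\Sigma$ be the compact Riemann surface of the equation $s^2=\dfrac{1+Av^N}{A+v^N}$, and put
\begin{equation}\label{eq:data}
\begin{gathered}
g=s^bv^q,\qquad F=\frac{s^{b-2}(1-s^2)}{(1+s^2)^{b-1}},\qquad \omega=dF,\qquad h\,dz=\frac{\omega}{g},\\
E=\{s\in\{0,\infty,i,-i\}\}\cup\{v\in\{0,\infty\}\},\qquad \Sigma=\overline\Sigma\setminus E,\qquad I(s,v)=\Bigl(-\frac1{\bar s},\frac1{\bar v}\Bigr).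
\end{gathered}
\end{equation}
Note that $\phi_3=\omega$.

\begin{theorem}\label{thm:main}
For every integer $j\ge1$ take $b=4j^2+1$, $N=8j$, $q=b^2$; then $A=\frac{2j+1}{2j-1}$. The data $(g,h\,dz)$ and $I$ in \eqref{eq:data} define a complete nonorientable minimal surface $\widehat X_j\colon\Sigma/\langle I\rangle\to\mathbf{R}^3$ of finite total curvature whose generalized Gauss map omits exactly one point of $\mathbf{RP}^2$. The underlying surface is a closed nonorientable surface of Euler characteristic $2-8j$ with $16j+2$ points removed, and the total curvature is $-2\pi(8jb+2b^2)$. Consequently the bound ``at most one point'' is sharp, and it is attained by infinitely many pairwise non-homeomorphic surfaces.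
\end{theorem}

For $j=1$ the data are
\[
s^2=\frac{1+3v^8}{3+v^8},\qquad g=s^5v^{25},\qquad \phi_3=d\left[\frac{s^3(1-s^2)}{(1+s^2)^4}\right],
\]
the closed surface has Euler characteristic $-6$, there are $18$ ends, and the total curvature is $-180\pi$. The values of $b,N,q$ in Theorem~\ref{thm:main} come from the complete solution of the period problem for the family \eqref{eq:data}.

\begin{theorem}\label{thm:family}
For odd $b\ge3$ and integers $N,q\ge1$, the data \eqref{eq:data} define a single-valued map $X=\operatorname{Re}\int(\phi_1,\phi_2,\phi_3)$ on $\Sigma$ if and only if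
\begin{equation}\label{eq:res}
\frac qN=\frac{b^2}{4\sqrt{b-1}}.
\end{equation}
This forces $b=4j^2+1$ and $q/N=(4j^2+1)^2/(8j)$ for an integer $j\ge1$. In every such case one obtains a complete nonorientable minimal surface of finite total curvature whose generalized Gauss map omits exactly one point.
\end{theorem}

We do not classify all examples. Every example satisfies the following inequality.

\begin{proposition}\label{prop:degree}
Let $\widehat X$ be a complete nonorientable minimal surface of finite total curvature whose generalized Gauss map omits a point. Let $r$ be its number of ends, $\gamma$ the genus of the compactified double cover, and $d=\deg g$. Then $d\ge 2r+\gamma-1$.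
\end{proposition}

Section~\ref{sec:general} rewrites the period problem in the presence of $I$, studies the ends and proves Proposition~\ref{prop:degree}. Section~\ref{sec:five} shows how the data \eqref{eq:data} arise, in the case $b=5$. The theorems are proved in Sections~\ref{sec:surface}--\ref{sec:geometry}.

\section{Periods and ends of a nonorientable minimal surface}\label{sec:general}

It is convenient to use $\omega=\phi_3$ in place of $h\,dz=\omega/g$. From \eqref{eq:W},
\begin{equation}\label{eq:pm}
\phi_1-i\phi_2=\frac{\omega}{g},\qquad \phi_1+i\phi_2=-g\omega,\qquad ds=\frac12\Bigl(\Bigl|\frac\omega g\Bigr|+|g\omega|\Bigr).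
\end{equation}
If $g\circ I=-1/\bar g$, then $I^*(\omega/g)=-\bar g\,I^*\omega$, so \eqref{eq:sym0} is equivalent to
\begin{equation}\label{eq:sym}
g\circ I=-\frac1{\bar g},\qquad I^*\omega=\overline\omega .
\end{equation}
These relations give $I^*(g\omega)=-\overline{\omega/g}$: the involution exchanges the two forms that carry the horizontal coordinates. The horizontal period problem therefore involves one form only.

\begin{lemma}\label{lem:period}
Let $\Sigma$ be a connected Riemann surface with an antiholomorphic involution $I$ without fixed points, and let $(g,h\,dz)$ satisfy \eqref{eq:sym} and make the $\phi_k$ holomorphic without common zeros. Then $X=\operatorname{Re}\int(\phi_1,\phi_2,\phi_3)$ is single-valued if and only if, for every closed curve $c$ in $\Sigma$,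
\begin{equation}\label{eq:period}
\operatorname{Re}\int_c\omega=0\qquad\text{and}\qquad\int_c g\omega+\int_{I(c)}g\omega=0 .
\end{equation}
In this case $X$ descends to a conformal minimal immersion of the nonorientable surface $\Sigma/\langle I\rangle$.
\end{lemma}

\begin{proof}
Put $\alpha=\int_c\omega/g$ and $\beta=\int_c g\omega$. Since $\phi_1=\frac12(\omega/g-g\omega)$ and $\phi_2=\frac i2(\omega/g+g\omega)$, the real periods of $\phi_1$ and $\phi_2$ on $c$ are $\frac12\operatorname{Re}(\alpha-\beta)$ and $-\frac12\operatorname{Im}(\alpha+\beta)$. Both vanish if and only if $\beta=\bar\alpha$. As $\int_{I(c)}g\omega=\int_cI^*(g\omega)=-\bar\alpha$, this is the second condition in \eqref{eq:period}.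

If $X$ is single-valued, then $I^*\phi_k=\overline{\phi_k}$ gives $X\circ I=X+a$ with a constant vector $a$, and $I^2=\mathrm{id}$ gives $2a=0$. So $X$ descends to the quotient. An orientation of the quotient would lift to an $I$-invariant orientation of the connected surface $\Sigma$, but $I$ reverses both orientations of $\Sigma$.
\end{proof}

Now let $\widehat X$ be complete and of finite total curvature. Then so is $X$, and by the theorems of Huber and Osserman $\Sigma$ is a compact Riemann surface $\overline\Sigma$ with finitely many points, the \emph{punctures}, removed, and $g$ and the $\phi_k$ extend meromorphically to $\overline\Sigma$. The total curvature of $X$ is then $-4\pi\deg g$, and that of $\widehat X$ is $-2\pi\deg g$. The homeomorphism $I$ of $\Sigma$ maps a small punctured disk around a puncture into a small punctured disk around a puncture, so by the removable singularity theorem it extends to an antiholomorphic involution of $\overline\Sigma$ that permutes the punctures. The relation $g\circ I=-1/\bar g$ persists and excludes fixed points. Hence the punctures come in pairs $\{x,I(x)\}$, one pair for each end of $\widehat\Sigma$. If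 $c$ is a small positive circle around a puncture $x$, then $I(c)$ runs once negatively around $I(x)$, and the second condition in \eqref{eq:period} for $c$ reads
\begin{equation}\label{eq:local}
\operatorname{Res}_x g\omega=\operatorname{Res}_{I(x)}g\omega .
\end{equation}

\begin{lemma}\label{lem:ends}
At every puncture $x$ we have $\operatorname{ord}_x\omega\le|\operatorname{ord}_xg|-2$.
\end{lemma}

\begin{proof}
Let $m=\operatorname{ord}_x\omega$ and $k=\operatorname{ord}_xg$. By \eqref{eq:pm}, the least of the orders of $\phi_1,\phi_2$ is $\min(m-k,m+k)=m-|k|$, and this is at most $m=\operatorname{ord}_x\phi_3$. So $\mu=m-|k|$ is the least order of the three forms. If $\mu\ge0$, then $ds\le C|d\zeta|$ in a local coordinate $\zeta$ at $x$, and a radial path into $x$ has finite length, contrary to completeness. If $\mu=-1$, let $\alpha\in\mathbf{C}^3\setminus\{0\}$ be the vector of residues of $(\phi_1,\phi_2,\phi_3)$ at $x$. The identity $\phi_1^2+\phi_2^2+\phi_3^2=0$, which follows from \eqref{eq:pm}, has leading term $\sum_k\alpha_k^2=0$. Since $X$ is single-valued near $x$, we have $\operatorname{Re}(2\pi i\alpha)=0$, so $\alpha$ is real, and then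 $\alpha=0$, a contradiction. Hence $\mu\le-2$.
\end{proof}

Suppose that $\hat g$ omits a point. After a rotation of $\mathbf{R}^3$ the omitted normal line is vertical, that is, $g$ omits $0$ and $\infty$ on $\Sigma$. Since $ds$ is a positive multiple of $|\omega|$ where $g$ is finite and nonzero, $\omega$ has neither zeros nor poles on $\Sigma$.

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
There are $2r$ punctures, and in the position just described they contain all zeros and poles of $g$ and of $\omega$. The function $g$ has $d$ zeros and $d$ poles, and the divisor of a meromorphic $1$-form on $\overline\Sigma$ has degree $2\gamma-2$. Summing Lemma~\ref{lem:ends} over the punctures gives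
\[
2\gamma-2=\sum_x\operatorname{ord}_x\omega\le\sum_x|\operatorname{ord}_xg|-4r=2d-4r.\qedhere
\]
\end{proof}

The omitted point only shortens this count: at a point of $\Sigma$ the least order of the $\phi_k$ is $0$, so $\operatorname{ord}\omega=|\operatorname{ord}g|$ there, and zeros or poles of $g$ inside $\Sigma$ would contribute equally to both sums.

\begin{example}\label{ex:annulus}
Let $\Sigma=\mathbf{C}\setminus\{0\}$ and $I=I_0$, and suppose that $g$ omits $0$ and $\infty$ on $\Sigma$. A form $\omega$ that is meromorphic on $\overline{\mathbf{C}}$ with no zeros or poles on $\Sigma$ is $az^m\,dz$ with $a\ne0$. Since $I_0^*(z^m\,dz)=(-1)^m\bar z^{\,-m-2}\,d\bar z$, the relation $I_0^*\omega=\overline\omega$ forces $m=-1$ and $\bar a=-a$. Then $\int_{|z|=1}\omega=2\pi ia$ is real and nonzero, and the first condition in \eqref{eq:period} fails. With $g=z$, the catenoid $\omega=dz/z$ has no real periods but the wrong sign $I_0^*\omega=-\overline\omega$, while the helicoid $\omega=i\,dz/z$ has the right sign and a vertical period.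
\end{example}

\section{Finding the data: the case $b=5$}\label{sec:five}

This section explains where \eqref{eq:data} comes from; the proofs that follow do not depend on it. We need a form $\omega$ without zeros on $\Sigma$ and a function $g$ satisfying \eqref{eq:sym} and \eqref{eq:period}, and two devices simplify the task. First, take $\omega=dF$ with $F\circ I=\overline F$, which removes the vertical periods that spoiled Example~\ref{ex:annulus}. Second, require a holomorphic involution $\sigma$ whose quotient is a sphere and under which $g$ and $F$ both change sign. Then $g\omega$ is $\sigma$-invariant and comes from a form on the sphere, where all periods are sums of residues.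

Start on the $s$-sphere with $I=I_0$, $\sigma(s)=-s$, and let $g$ have a zero of odd order $b$ at $s=0$, as $s^b$ does. For an odd rational function $F$ with real coefficients, $F\circ I_0=\overline F$ is equivalent to $F(1/s)=-F(s)$. The form $dF$ has even order at $0$, so $\omega/g$ has odd order there, and by Lemma~\ref{lem:ends} the mildest possibility is order $-3$; this means that $F$ vanishes to order $b-2$ at $0$. The poles of $F$ will be ends, subject to \eqref{eq:local}. We put them at $s=\pm i$, because $I_0$ exchanges these two points just as $\sigma$ does, so that \eqref{eq:local} follows from the $\sigma$-invariance of $g\omega$. For $F=s^{b-2}P(s^2)/(1+s^2)^m$ with a polynomial $P$, the relation $F(1/s)=-F(s)$ reads $w^{m-b+2}P(1/w)=-P(w)$. Setting $w=1$ gives $P(1)=0$, and the solution of least degree, $P=1-w$ with $m=b-1$, is the function $F$ in \eqref{eq:data}.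

Take $b=5$. Then
\[
F=\frac{s^3(1-s^2)}{(1+s^2)^4},\qquad \omega=dF=\frac{s^2(3s^2-1)(s^2-3)}{(1+s^2)^5}\,ds .
\]
The difficulty is that $\omega$ has four further zeros, at $s^2=1/3$ and $s^2=3$. They must be punctures, and by Lemma~\ref{lem:ends} $g$ must have a zero or pole of order at least $3$ at each of them. The even function
\[
V=\frac{1-3s^2}{s^2-3}
\]
has its zeros and poles exactly there and satisfies $V\circ I_0=1/\overline V$, so we try $g=s^5V^t$ with an exponent $t>0$ still to be found. At $s=0$ the form $g\omega$ is holomorphic, so \eqref{eq:local} demands that its residue at $I_0(0)=\infty$ vanish. With $u=s^{-2}$ we have $V=-3(1-u/3)/(1-3u)$, and near $s=\infty$, for a nonzero constant $\kappa$,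
\begin{align*}
g\omega&=\kappa\,s\,\Bigl(1-\frac u3\Bigr)(1-3u)(1+u)^{-5}\Bigl(\frac{1-u/3}{1-3u}\Bigr)^{t}ds\\
&=\kappa\Bigl[s+\Bigl(-\frac13-3-5+\frac83\,t\Bigr)\frac1s+O(s^{-3})\Bigr]ds .
\end{align*}
The residue vanishes exactly when $t=25/8$.

This exponent is not an integer, so the construction fails on the $s$-sphere; but it is rational, so $V^t$ becomes the single-valued function $v^{25}$ on the cyclic cover $v^8=V$, which is the curve $s^2=(1+3v^8)/(3+v^8)$. The involutions lift to $I(s,v)=(-1/\bar s,1/\bar v)$ and $\sigma(s,v)=(-s,v)$. The cover has genus $7$, but its quotient by $\sigma$ is the $v$-sphere, so the new cycles bring no new conditions. The form $g\omega$ has poles at three kinds of points. Over $s=\infty$ the residue vanishes by the choice of $t$. Over $s=\pm i$ we have $v^8=-1$, so $|v|=1$ and $I$ agrees with $\sigma$ on these points. At $v=\infty$ the rotation $v\mapsto e^{2\pi i/8}v$ fixes the point and multiplies $g\omega$ by $e^{2\pi i\cdot25/8}\ne1$, which kills the residue: the fractional exponent that forced us onto the cover also disposes of the last condition. We now carry this out for general $b,N,q$.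

\section{The surface, the orders and the involution}\label{sec:surface}

From now on $b,N,q,A$ and the data are as in \eqref{eq:A} and \eqref{eq:data}. Write
\[
w=s^2,\qquad V=v^N,\qquad M(V)=\frac{1+AV}{A+V}.
\]
Since $A^2\ne1$, $M$ is a M\"obius transformation, with inverse $V=(1-Aw)/(w-A)$, and
\begin{equation}\label{eq:M}
M(0)=\tfrac1A,\qquad M(\infty)=A,\qquad M(-\tfrac1A)=0,\qquad M(-A)=\infty,\qquad M(-1)=-1 .
\end{equation}
We realize $\overline\Sigma$ as the set of $(s,v)\in\overline{\mathbf{C}}\times\overline{\mathbf{C}}$ with $s^2=M(v^N)$, and denote by $p(s,v)=v$ the projection to the $v$-sphere.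

\begin{lemma}\label{lem:surface}
The set $\overline\Sigma$ is a connected compact Riemann surface of genus $N-1$. There are two points with $v=0$, two points with $v=\infty$, and $N$ points over each of $s=0,\infty,i,-i$, so $|E|=4N+4$. The function $v$ (resp.\ $1/v$) is a local coordinate at the points with $v=0$ (resp.\ $v=\infty$), and $s$ (or $1/s$, where $s=\infty$) is a local coordinate at all other points. The map $p$ has degree $2$ and is branched exactly at the points over $s=0$ and $s=\infty$.
\end{lemma}

\begin{proof}
Near a point with $v\ne0,\infty$, the equation $v^N=M^{-1}(s^2)$ determines $v$ as a holomorphic function of $s$, since the right side is finite and nonzero and has a local $N$th root. Near a point with $v=0$ or $v=\infty$, \eqref{eq:M} shows that $M(v^N)$ is close to $A^{\mp1}\ne0,\infty$, so $s$ is a holomorphic function of $v^{\pm1}$. Thus $\overline\Sigma$ is a smooth compact curve with the stated coordinates, and the numbers of points follow from \eqref{eq:M}. The fiber of $p$ over $v$ has two points unless $M(v^N)\in\{0,\infty\}$, that is, $v^N\in\{-1/A,-A\}$; over each of these $2N$ values it has one point. Each component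 of $\overline\Sigma$ maps onto the $v$-sphere, so a one-point fiber shows that $\overline\Sigma$ is connected. By the Riemann--Hurwitz formula $\chi(\overline\Sigma)=2\cdot2-2N$, and the genus is $N-1$.
\end{proof}

The constant $A$ was chosen so that the unwanted zeros of $dF$ lie at the points $v=0,\infty$. Indeed, logarithmic differentiation gives
\[
F'(s)=\frac{s^{b-3}}{(1+s^2)^b}\bigl[(b-2)(1-s^4)-2s^2(1+s^2)-2(b-1)s^2(1-s^2)\bigr],
\]
the bracket equals $(b-2)-2bs^2+(b-2)s^4$, and by \eqref{eq:A}
\begin{equation}\label{eq:omega}
\omega=(b-2)\,\frac{s^{b-3}(s^2-A)(s^2-\frac1A)}{(1+s^2)^b}\,ds .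
\end{equation}
Moreover $F$ has real coefficients, $F(-s)=-F(s)$ because $b$ is odd, and multiplying the numerator and denominator of $F(1/s)$ by $s^{2b-2}$ gives $F(1/s)=s^{b-2}(s^2-1)/(1+s^2)^{b-1}=-F(s)$.

\begin{lemma}\label{lem:orders}
The functions and forms below have the following orders at the points of $E$, and order $0$ at every point of $\Sigma$.
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
points & number & $g$ & $\omega$ & $\omega/g$ & $g\omega$\\ \hline
$s=0$ & $N$ & $b$ & $b-3$ & $-3$ & $2b-3$\\
$s=\infty$ & $N$ & $-b$ & $b-3$ & $2b-3$ & $-3$\\
$s=\pm i$ & $2N$ & $0$ & $-b$ & $-b$ & $-b$\\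
$v=0$ & $2$ & $q$ & $2N-1$ & $2N-1-q$ & $2N-1+q$\\
$v=\infty$ & $2$ & $-q$ & $2N-1$ & $2N-1+q$ & $2N-1-q$
\end{tabular}
\end{center}
In particular the $\phi_k$ are holomorphic without common zeros on $\Sigma$, the function $g$ omits $0$ and $\infty$ on $\Sigma$, and $\deg g=Nb+2q$.
\end{lemma}

\begin{proof}
Where $v\ne0,\infty$ and $s\ne\infty$, the coordinate is $s$, the function $v$ is finite and nonzero, and $s^2\ne A^{\pm1}$; the orders are read off from $g=s^bv^q$ and \eqref{eq:omega}. Where $s=\infty$, the coordinate is $\zeta=1/s$ and $F(s)=-F(\zeta)$, so $\omega$ has the same order as at $s=0$. Let $v=0$ and $s=s_0$ with $s_0^2=1/A$. Then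
\[
w-\frac1A=\frac{(A^2-1)V}{A(A+V)}
\]
vanishes to order $N$ in $v$, hence so does $s-s_0=(w-s_0^2)/(s+s_0)$, and $ds$ has order $N-1$. The remaining factors in \eqref{eq:omega} are finite and nonzero, so $\omega$ has order $2N-1$. At $v=\infty$ the same argument applies to $w-A=(1-A^2)/(A+V)$, which vanishes to order $N$ in $1/v$. The last two columns follow from the previous two, and the degree is the number of zeros of $g$.
\end{proof}

\begin{lemma}\label{lem:involution}
The map $I$ is an antiholomorphic involution of $\overline\Sigma$ without fixed points, $I(E)=E$, and \eqref{eq:sym} holds.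
\end{lemma}

\begin{proof}
Since $A$ is real, $M(1/\overline V)=(\overline V+A)/(A\overline V+1)=1/\overline{M(V)}$. So $s^2=M(v^N)$ implies $(-1/\bar s)^2=M((1/\bar v)^N)$, and $I$ maps $\overline\Sigma$ to itself. Both components of $I$ are antiholomorphic involutions of the sphere, and the first has no fixed point. The map $I$ exchanges $s=0$ with $s=\infty$, $s=i$ with $s=-i$, and $v=0$ with $v=\infty$. Because $b$ is odd,
\[
g\circ I=\Bigl(-\frac1{\bar s}\Bigr)^b\bar v^{\,-q}=-\frac1{\bar g},\qquad F\circ I=F\Bigl(-\frac1{\bar s}\Bigr)=-F\Bigl(\frac1{\bar s}\Bigr)=F(\bar s)=\overline F,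
\]
and differentiating the second identity gives $I^*\omega=\overline\omega$. For even $b$ the first identity would have the wrong sign.
\end{proof}

\section{The period problem}\label{sec:periods}

By Lemmas~\ref{lem:orders} and~\ref{lem:involution}, Lemma~\ref{lem:period} applies on $\Sigma$, which is connected. The form $\omega=dF$ is exact on $\Sigma$, since the poles of $F$ lie in $E$. So $X$ is single-valued if and only if the second condition in \eqref{eq:period} holds for all closed curves $c$ in $\Sigma$. For $N\ge2$ the surface $\overline\Sigma$ has positive genus, and conditions on residues alone would not suffice for a general form. They suffice here because $g\omega$ descends to the $v$-sphere: since $s^{2b-3}\,ds=\frac12w^{b-2}\,dw$, \eqref{eq:omega} gives $g\omega=p^*\eta$ with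
\begin{equation}\label{eq:eta}
\eta=\frac{b-2}2\,v^q\,\frac{w^{b-2}(w-A)(w-\frac1A)}{(1+w)^b}\,dw,\qquad w=M(v^N),
\end{equation}
a rational $1$-form on the $v$-sphere. It is holomorphic wherever $v\ne\infty$ and $w\ne\infty,-1$. By \eqref{eq:M}, its poles lie among the points with $v^N=-A$, the points with $v^N=-1$, and $v=\infty$.

\begin{lemma}\label{lem:residue}
Let $v_*^N=-A$ and $Q=(\infty,v_*)\in\overline\Sigma$. Then $\operatorname{Res}_Qg\omega=2\operatorname{Res}_{v_*}\eta$, and these residues vanish if and only if \eqref{eq:res} holds.
\end{lemma}

\begin{proof}
The map $p$ is branched of order $2$ at $Q$, so a small positive circle $c$ around $Q$ projects to a curve winding twice around $v_*$, and $\int_cg\omega=\int_{p(c)}\eta$ gives the first claim. Put $t=q/N$ and $u=s^{-2}$. Near $Q$ we have $V=-A(1-u/A)/(1-Au)$, so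
\[
v^q=v_*^q\Bigl(\frac{1-u/A}{1-Au}\Bigr)^{t}=v_*^q\Bigl[1+t\Bigl(A-\frac1A\Bigr)u+O(u^2)\Bigr],
\]
with the branch of the power that equals $1$ at $u=0$. By \eqref{eq:omega},
\[
g\omega=(b-2)\,v^q\,s\,(1-Au)\Bigl(1-\frac uA\Bigr)(1+u)^{-b}\,ds=(b-2)\,v_*^q\Bigl[s+\frac\lambda s+O(s^{-3})\Bigr]ds,
\]
where $\lambda=t(A-\frac1A)-(A+\frac1A+b)$. As $1/s$ is a coordinate at $Q$, the residue is $-(b-2)v_*^q\lambda$, and it vanishes if and only if $\lambda=0$. By \eqref{eq:A},
\[
A+\frac1A+b=\frac{b^2}{b-2},\qquad\Bigl(A-\frac1A\Bigr)^2=\frac{4b^2}{(b-2)^2}-4=\frac{16(b-1)}{(b-2)^2}.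
\]
Since $A>1$, we get $A-\frac1A=4\sqrt{b-1}/(b-2)$, and $\lambda=0$ becomes \eqref{eq:res}.
\end{proof}

The $N$ points $v_*$ lead to one and the same equation, because the residue depends on $v_*$ only through the nonzero factor $v_*^q$.

\subsection*{Necessity of \eqref{eq:res}}
Suppose that $X$ is single-valued and let $Q$ be as in Lemma~\ref{lem:residue}. The point $I(Q)$ lies over $s=0$, where $g\omega$ is holomorphic by Lemma~\ref{lem:orders}. Applying \eqref{eq:period} to a small circle around $Q$, as in \eqref{eq:local}, we get $\operatorname{Res}_Qg\omega=0$, which is \eqref{eq:res}.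

\subsection*{Arithmetic of \eqref{eq:res}}
If \eqref{eq:res} holds, then $\sqrt{b-1}$ is rational, so $b-1$ is the square of an integer, which is even since $b$ is odd. Thus $b=4j^2+1$ with $j\ge1$ and $q/N=b^2/(8j)$; for $b=3$, for instance, the right side of \eqref{eq:res} is the irrational number $9/(4\sqrt2)$ and there is no solution. Two consequences will be used:
\begin{equation}\label{eq:arith}
N\nmid q,\qquad q>2N .
\end{equation}
The first holds because $b^2$ is odd and $8j$ is even, the second because $q/N>16j^4/(8j)=2j^3\ge2$.

\subsection*{Sufficiency of \eqref{eq:res}}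
Assume \eqref{eq:res}. By Lemma~\ref{lem:residue}, $\eta$ has zero residue at the points with $v^N=-A$. Let $\varepsilon=e^{2\pi i/N}$ and $\rho(v)=\varepsilon v$. The function $w=M(v^N)$ is invariant under $\rho$, so \eqref{eq:eta} gives $\rho^*\eta=\varepsilon^q\eta$. Residues are invariant under biholomorphic maps and $\rho$ fixes $\infty$, so
\[
\operatorname{Res}_\infty\eta=\operatorname{Res}_\infty\rho^*\eta=\varepsilon^q\operatorname{Res}_\infty\eta .
\]
Since $N\nmid q$, we have $\varepsilon^q\ne1$ and $\operatorname{Res}_\infty\eta=0$. Hence $\eta$ has zero residue everywhere except possibly on $R=\{v^N=-1\}$.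

The residues on $R$ need not be computed, because the condition \eqref{eq:period} does not see them. Let $J(v)=1/\bar v$ be the inversion in the unit circle, so that $p\circ I=J\circ p$, and let
\[
P=\{0,\infty\}\cup\{v:\ v^N\in\{-1,-A,-1/A\}\},\qquad U=\overline{\mathbf{C}}\setminus P .
\]
The sets $P$ and $U$ are $J$-invariant (Figure~\ref{fig:sphere}), $\eta$ is holomorphic on $U$, and $p(\Sigma)\subset U$ by \eqref{eq:M}. The expression $\Lambda(\delta)=\int_\delta\eta+\int_{J(\delta)}\eta$ depends only on the homology class of the closed curve $\delta$ in $U$ and is additive in that class. The group $H_1(U;\mathbf{Z})$ is generated by small positive circles $\delta_x$ around the points $x\in P$. Since $J$ reverses orientation, $J(\delta_x)$ is homologous to $-\delta_{J(x)}$, and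
\[
\Lambda(\delta_x)=2\pi i\bigl(\operatorname{Res}_x\eta-\operatorname{Res}_{J(x)}\eta\bigr).
\]
If $x\in R$, then $|x|=1$, so $J(x)=x$ and the two residues cancel. If $x\notin R$, then $J(x)\notin R$ and both residues are $0$. Therefore $\Lambda$ vanishes identically. For a closed curve $c$ in $\Sigma$, the curve $\delta=p(c)$ lies in $U$ and $J(\delta)=p(I(c))$, so $\int_cg\omega+\int_{I(c)}g\omega=\Lambda(\delta)=0$. Thus $X$ is single-valued, and the first two assertions of Theorem~\ref{thm:family} are proved.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0) circle (1.5);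
\foreach \k in {0,...,7}{
  \node at ({22.5+45*\k}:1) {$\circ$};
  \node at ({22.5+45*\k}:1.5) {$\bullet$};
  \node at ({22.5+45*\k}:2.25) {$\times$};
}
\node at (0,0) {$\circ$};
\node[below] at (0,0) {$0$};
\node[right] at (0:1.5) {$|v|=1$};
\end{tikzpicture}
\caption{The finite points of $P$ in the $v$-plane for $N=8$ (radii not to scale). The form $\eta$ is holomorphic at the points $\circ$ ($v=0$ and $v^N=-1/A$). It has zero residue at their mirror images in the unit circle, namely at $v=\infty$ and at the points $\times$ ($v^N=-A$). The points $\bullet$ ($v^N=-1$) are fixed by the inversion $J(v)=1/\bar v$.}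
\label{fig:sphere}
\end{figure}

\section{Completeness, curvature and topology}\label{sec:geometry}

\begin{proof}[End of the proof of Theorem~\ref{thm:family}]
Assume \eqref{eq:res}, so that $b\ge5$ and \eqref{eq:arith} holds. By Lemma~\ref{lem:period}, $X$ descends to a conformal minimal immersion $\widehat X$ of the nonorientable surface $\Sigma/\langle I\rangle$.

\emph{Completeness.} By Lemma~\ref{lem:orders}, at each point of $E$ one of the forms $\omega/g$ and $g\omega$ has a pole of order at least $2$: the order of the pole is $3$ over $s=0,\infty$, it is $b$ over $s=\pm i$, and it is $q-2N+1\ge2$ at $v=0,\infty$. The last case is where $q>2N$ is needed, to outweigh the zero of order $2N-1$ of $\omega$. By \eqref{eq:pm}, each point of $E$ has a coordinate disk, centered at $\zeta=0$, on which $ds\ge C|\zeta|^{-2}|d\zeta|=C|d(1/\zeta)|$ with $C>0$; we take these disks disjoint. A path in $\Sigma$ that leaves every compact set eventually stays in the union of the disks, hence by connectedness in one of them, and there $\zeta\to0$. Its length is at least $C$ times the length of its image under $1/\zeta$, which is unbounded, so the length is infinite.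 Thus $X$ is complete. A path in $\Sigma/\langle I\rangle$ that leaves every compact set lifts to a path of the same length in $\Sigma$ with the same property, so $\widehat X$ is complete.

\emph{Total curvature.} The function $g$ is meromorphic on $\overline\Sigma$ of degree $Nb+2q$, so $X$ has total curvature $-4\pi(Nb+2q)$. The projection $\pi$ is a two-to-one local isometry, so $\widehat X$ has total curvature $-2\pi(Nb+2q)$.

\emph{The omitted point.} On $\Sigma$ the function $g$ omits $0$ and $\infty$, and $\pi_0^{-1}(\pi_0(0))=\{0,\infty\}$. So $\hat g$ omits $\pi_0(0)$. By the consequence of Osserman's theorem recalled in the introduction, it omits no other point.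
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $b=4j^2+1$. Then $(2j+1)^2+(2j-1)^2=8j^2+2=2b$ and $(2j+1)(2j-1)=b-2$, so $A=\frac{2j+1}{2j-1}$ solves \eqref{eq:A}. Since $4\sqrt{b-1}=8j$, the choice $N=8j$, $q=b^2$ satisfies \eqref{eq:res}, and Theorem~\ref{thm:family} gives a surface $\widehat X_j$ with the required properties and total curvature $-2\pi(8jb+2b^2)$. As $I$ acts freely on $\overline\Sigma$, the quotient $\overline\Sigma/\langle I\rangle$ is a closed nonorientable surface of Euler characteristic $\frac12(4-2N)=2-8j$, and $|E|/2=2N+2=16j+2$ points are removed from it. The punctured surface has Euler characteristic $(2-8j)-(16j+2)=-24j$, so different values of $j$ give non-homeomorphic surfaces.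
\end{proof}

\begin{remark}
One can see directly that $g$ omits no value $a\ne0,\infty$ on $\Sigma$. From $V=(1-Aw)/(w-A)$ we get $dV/V=(A^2-1)\,dw/((1-Aw)(w-A))$, and $dw=2w\,ds/s$. At $w=-1$ this gives
\[
\frac{dg}g=b\,\frac{ds}s+\frac qN\,\frac{dV}V=\Bigl(b+\frac{2q}N\cdot\frac{A-1}{A+1}\Bigr)\frac{ds}s\ne0 ,
\]
so $g$ is unramified at the $2N$ points over $s=\pm i$, the only points of $E$ where $g$ is finite and nonzero. Hence $a$ is taken at most $2N$ times on $E$, counted with multiplicity, while $\deg g=Nb+2q>2N$.
\end{remark}

\begin{remark}
Since $b=4j^2+1$ is prime to $8j$, the solutions of \eqref{eq:res} for this $b$ are $(N,q)=(8jk,b^2k)$ with $k\ge1$. The map $(s,v)\mapsto(s,v^k)$ pulls the data for $k=1$ back to the data for $k$ and is branched only at $v=0,\infty$. So every surface in Theorem~\ref{thm:family} covers one of the surfaces $\widehat X_j$ of Theorem~\ref{thm:main}.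
\end{remark}

\begin{thebibliography}{1}

\bibitem{KW}
Yu Kawakami, Mototsugu Watanabe,
\emph{The Gauss images of complete minimal surfaces of genus zero of finite total curvature},
arXiv:2309.06846 (2023).

\end{thebibliography}
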